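\title{Ramsey numbers of 3-uniform hypergraphs of bounded skeletal degeneracy}

\begin{abstract}
The skeleton of a 3-uniform hypergraph $H$ is the graph obtained by replacing each edge of $H$ by a triangle. We prove that if $H$ has $n$ vertices and at least one edge, and its skeleton has degeneracy $d$ and chromatic number $m$, then the $q$-color Ramsey number of $H$ is at most $2^{d^2(2q)^{50qm}}n$. Since $m\le d+1$, this gives $r(H;q)\le 2^{2^{C_qd}}n$ with $C_q$ depending only on $q$, which confirms a conjecture posed by Fox, Sankar, Simkin, Tidor and Zhou. The proof combines a Ramsey bound for complete multipartite 3-uniform hypergraphs, dependent random choice and a random greedy embedding. We also show that the double exponential is necessary for $q\ge4$ and that the factor $d^2$ has the right order.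
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{3-graph} $H$ consists of a finite vertex set $V(H)$ and a set $E(H)$ of 3-element subsets of $V(H)$, called edges; $K_N^{(3)}$ is the 3-graph on $N$ vertices in which every triple is an edge. For a positive integer $q$, the \emph{Ramsey number} $r(H;q)$ is the least $N$ such that every coloring of the edges of $K_N^{(3)}$ with $q$ colors contains a copy of $H$ all of whose edges have the same color. If $H$ has $n$ vertices then $r(H;q)\ge n$, and we ask how large the ratio $r(H;q)/n$ can be when $H$ is sparse.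

Sparseness is measured as follows. The \emph{degeneracy} of a graph is the least $d$ such that every subgraph has a vertex of degree at most $d$. The \emph{skeleton} (or 1-skeleton) $H^{(1)}$ is the graph on $V(H)$ in which two vertices are adjacent when they lie in a common edge of $H$, and the \emph{skeletal degeneracy} $d_1(H)$ is the degeneracy of $H^{(1)}$. A graph of degeneracy $d$ has a vertex ordering in which every vertex has at most $d$ earlier neighbors (Section~\ref{sec:tools}). So if we build a copy of $H$ one vertex at a time in such an order, all edges completed by a new vertex $w$ lie within $w$ and $d$ earlier vertices. Nothing limits the number of \emph{later} neighbors: a vertex may lie in a number of edges that grows with $n$.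

If $H$ has no edge, then $d_1(H)=0$ and $r(H;q)=n$. If $H$ has an edge, its skeleton contains a triangle, so $d_1(H)\ge2$. The value $2$ is taken, for instance, by the 3-graph on $n$ vertices whose edges are the $n-2$ triples containing a fixed pair. Its Ramsey number is at most $q(n-3)+3$: fix two vertices of the host, and among the other $q(n-3)+1$ vertices some $n-2$ form triples of the same color with them. At the other extreme is the clique $K^{(3)}_{d+1}$, which has skeletal degeneracy $d$ and only $d+1$ vertices; with four colors its Ramsey number is at least doubly exponential in $d$ (Lemma~\ref{lem:stepup}). A bound of the form $r(H;q)\le f(d,q)\,n$ therefore needs $f$ to be doubly exponential in $d$ when $q\ge4$, and the natural guess is that a double exponential in $d$ always suffices. It is known that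
\[ r(H;q)\le 2^{2^{O_q(d\log d)}}\,n \]
for every $n$-vertex 3-graph $H$ with $d_1(H)=d$, where $O_q(x)$ denotes a quantity bounded by $x$ times a constant depending only on $q$. The following conjecture, posed by Fox, Sankar, Simkin, Tidor and Zhou~\cite{FSSTZ}, removes the logarithm.

\begin{quote}
\textbf{Conjecture.} For every positive integer $q$ there is a constant $C_q$, depending only on $q$, such that every 3-graph $H$ on $n$ vertices with $d_1(H)=d$ satisfies $r(H;q)\le 2^{2^{C_qd}}\,n$.
\end{quote}

We prove the conjecture in a form that separates the degeneracy of the skeleton from its chromatic number. Throughout, $\log=\log_2$ and $q\ge1$.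

\begin{theorem}\label{thm:upper}
Let $H$ be a 3-graph with $n$ vertices and at least one edge, let $d=d_1(H)$ and $m=\chi(H^{(1)})$, so that $3\le m\le d+1$. Then
\[ r(H;q)\le 2^{\,d^2(2q)^{50qm}}\,n . \]
Consequently $r(H;q)\le 2^{2^{C_qd}}n$ with $C_q=77\,q\log(2q)$, and the conjecture holds.
\end{theorem}

The second statement follows from the first because $d\ge2$ gives $m\le d+1\le\frac32d$, and $d^2\le2^{2d}\le(2q)^{2qd}$, so that $d^2(2q)^{50qm}\le(2q)^{77qd}=2^{C_qd}$.

For $m\ge3$ and $s\ge1$ let $K_m^{(3)}(s)$ be the 3-graph with vertex set $S_1\sqcup\dots\sqcup S_m$, $|S_i|=s$, whose edges are all triples that meet three different parts $S_i$; we call it a \emph{blow-up}. The next theorem shows that both features of the exponent in Theorem~\ref{thm:upper}, exponential in $m$ and quadratic in $d$, are forced.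

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(a)] For $q\ge4$, $d\ge4$ and $n\ge d+1$ there is an $n$-vertex 3-graph $H$ with $d_1(H)=d$, $\chi(H^{(1)})=d+1$ and $r(H;q)>2^{\lfloor2^{(d-1)/2}\rfloor}(n-1)$.
\item[(b)] For $q\ge2$, the 3-graph $H=K_3^{(3)}(s)$ has $d=d_1(H)=2s$, $\chi(H^{(1)})=3$ and $r(H;q)>2^{d^2/12-1}-1$.
\end{enumerate}
\end{theorem}

By (a), for $q\ge4$ the bound $2^{2^{O_q(d)}}n$ is optimal up to the constant $C_q$; by (b), the factor $d^2$ in Theorem~\ref{thm:upper} has the right order.

\subsection*{Plan of the proof of Theorem~\ref{thm:upper}}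
A proper $m$-coloring of $H^{(1)}$ gives the three vertices of every edge of $H$ three different colors, so $H$ is contained in $K^{(3)}_m(n)$. We cannot hope to find this blow-up among linearly many vertices, by Theorem~\ref{thm:lower}(b). Instead we find the blow-up $K_m^{(3)}(s)$ with $s=16d$, whose size does not depend on $n$, and use it as a scaffold. Section~\ref{sec:blowup} bounds its Ramsey number by a number $R$. Section~\ref{sec:drc} picks, by dependent random choice, one monochromatic blow-up whose $j$th part serves as a test sample for the vertices of $H$ of color $j$. Section~\ref{sec:embed} embeds $H$ by a random greedy process guided by this scaffold, and yields $r(H;q)\le R^{O(m)}n$.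

Everything then depends on having $\log R=2^{O_q(d)}$. Finding the blow-up inside a monochromatic clique on $ms$ vertices is too expensive: for $q\ge4$ this requires $\log R\ge\lfloor2^{(ms-1)/2}\rfloor$ by Lemma~\ref{lem:stepup}, and $ms$ has order $d^2$ when $m=d+1$. Proposition~\ref{prop:blowup} gives $\log R=s^2\,2^{O_q(m)}$, which is exponential in $m$ only. Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower}. We make no attempt to optimize constants.

\section{Conventions and tools}\label{sec:tools}

We write $[k]=\{1,\dots,k\}$, and a $k$-set is a set with $k$ elements. For a 3-graph $G$, the notation $xyz\in G$ means that $x,y,z$ are distinct and $\{x,y,z\}$ is an edge of $G$. A \emph{$q$-coloring} of a set $V$ is a map $c$ from the 3-subsets of $V$ to $[q]$.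

\emph{Degeneracy ordering.} If a graph has degeneracy $d$, delete vertices one at a time, each time a vertex of degree at most $d$ in the remaining graph. In the reverse of the deletion order every vertex has at most $d$ earlier neighbors, and coloring greedily in this order shows that the chromatic number is at most $d+1$.

\emph{Tail bounds.} Markov's inequality states that $\Pr(\xi\ge a)\le\mathbb{E}\xi/a$ for a nonnegative random variable $\xi$ and $a>0$. The Chernoff bound states that $\Pr(\xi\le\frac12\mathbb{E}\xi)\le e^{-\mathbb{E}\xi/8}$ for a binomial random variable $\xi$.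

We also need the fact that a dense set of pairs contains a large complete bipartite piece.

\begin{lemma}\label{lem:bip}
Let $P\ge1$ be real, $b\ge1$ an integer, and $Y$ a set with $|Y|\ge2Pb$. Let $E$ be a set of at least $|Y|(|Y|-1)/P$ ordered pairs of distinct elements of $Y$. Then there are disjoint sets $Z,Y'\subset Y$ with $|Z|=b$, $|Y'|\ge|Y|(2P)^{-b}$ and $Z\times Y'\subset E$.
\end{lemma}

\begin{proof}
Let $\deg(y)=|\{z:(z,y)\in E\}|$; its average over $y\in Y$ is at least $(|Y|-1)/P$. Let $Z$ be a uniformly random $b$-subset of $Y$ and $Y'=\{y: Z\times\{y\}\subset E\}$. With $x_+=\max(x,0)$,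
\[ \Pr(y\in Y')=\binom{\deg(y)}{b}\Big/\binom{|Y|}{b}\ \ge\ \Big(\frac{(\deg(y)-b+1)_+}{|Y|}\Big)^{b}. \]
The function $x\mapsto(x-b+1)_+^b$ is convex and nondecreasing, and $(|Y|-1)/P-b+1\ge|Y|/P-b\ge|Y|/(2P)$. Jensen's inequality gives $\mathbb{E}|Y'|\ge|Y|(2P)^{-b}$, so some $Z$ has $|Y'|$ at least this large. Since $E$ contains no pair $(y,y)$, the sets $Z$ and $Y'$ are disjoint.
\end{proof}

\section{The Ramsey number of a blow-up}\label{sec:blowup}

\begin{proposition}\label{prop:blowup}
Let $m\ge3$, $s\ge1$ and $R=2^{s^2(2q)^{44qm}}$. Every $q$-coloring of a set $V$ with $|V|\ge R$ contains a monochromatic $K_m^{(3)}(s)$.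
\end{proposition}

\subsection{Three parts, and the difficulty with four}

\begin{example}\label{ex:three}
Let $m=3$. Fix a set $X_1$ of $qs$ vertices and let $Y$ be the set of remaining vertices. For each ordered pair $(z,y)$ of distinct elements of $Y$, the $qs$ triples $xzy$ with $x\in X_1$ receive $q$ colors, so there are an $s$-set $X'\subset X_1$ and a color $c'$ with $c(xzy)=c'$ for all $x\in X'$. Label $(z,y)$ by one such pair $(X',c')$. There are at most $P=q2^{qs}$ labels, so some label $(S_1,c')$ is carried by a set $E$ of at least $|Y|(|Y|-1)/P$ pairs. If $|Y|\ge s(2P)^s$, Lemma~\ref{lem:bip} with $b=s$ gives disjoint $s$-sets $S_2,S_3$ with $S_2\times S_3\subset E$, and all triples in $S_1\times S_2\times S_3$ have color $c'$. Hence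
\[ r\bigl(K_3^{(3)}(s);q\bigr)\le qs+s\,(q2^{qs+1})^s=2^{O_q(s^2)}, \]
which matches Theorem~\ref{thm:lower}(b): the labels cost $2^{O_q(s)}$ in density, and Lemma~\ref{lem:bip} raises this cost to the power $s$.
\end{example}

Iterating this step produces many blocks, in which the color of a triple is governed by its first two blocks.

\begin{lemma}\label{lem:blocks}
Let $M$ and $s_0$ be positive integers with $q\mid s_0$, let $P=(q2^{s_0})^M$, and let $c$ be a $q$-coloring of a set $V$ with $|V|\ge(2P)^{s_0(M+1)}$. Then there are disjoint $s_0$-sets $X_1,\dots,X_M\subset V$ and, for $1\le i<j\le M$, sets $X_{i,j}\subset X_i$ with $|X_{i,j}|=s_0/q$ and colors $\psi(i,j)$, such that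
\begin{equation}\label{eq:blocks}
c(xzy)=\psi(i,j)\qquad\text{whenever } i<j<k,\ x\in X_{i,j},\ z\in X_j,\ y\in X_k .
\end{equation}
\end{lemma}

\begin{proof}
We construct, for $j=1,\dots,M$, the block $X_j$, the data $X_{i,j},\psi(i,j)$ for $i<j$, and sets $V=Y_0\supset Y_1\supset\dots\supset Y_M$ such that $X_j\subset Y_{j-1}$, $Y_j\subset Y_{j-1}\setminus X_j$, $|Y_j|\ge|Y_{j-1}|(2P)^{-s_0}$ and
\[ c(xzy)=\psi(i,j)\qquad\text{for all } i<j,\ x\in X_{i,j},\ z\in X_j,\ y\in Y_j . \]
This implies \eqref{eq:blocks}, because $X_k\subset Y_{k-1}\subset Y_j$ for $k>j$.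

Suppose steps $1,\dots,j-1$ are done and put $Y=Y_{j-1}$, which is disjoint from $X_1,\dots,X_{j-1}$. Then $|Y|\ge(2P)^{s_0(M+2-j)}\ge(2P)^2\ge2Ps_0$, since $P\ge2^{s_0}\ge s_0$. For each ordered pair $(z,y)$ of distinct elements of $Y$ and each $i<j$, choose by the pigeonhole principle a set $X'\subset X_i$ of size $s_0/q$ and a color $c'$ such that $c(xzy)=c'$ for all $x\in X'$. Label $(z,y)$ by the list of these $j-1$ pairs $(X',c')$. There are at most $(q2^{s_0})^{j-1}\le P$ labels, so one label is carried by a set $E$ of at least $|Y|(|Y|-1)/P$ pairs. Apply Lemma~\ref{lem:bip} with $b=s_0$, put $X_j=Z$ and $Y_j=Y'$, and let $(X_{i,j},\psi(i,j))$ be the $i$th entry of the common label.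
\end{proof}

Consider $m=4$ and try to take $S_i\subset X_i$ for $i=1,\dots,4$. By \eqref{eq:blocks}, triples from blocks $1,2,3$ or $1,2,4$ have color $\psi(1,2)$ if $S_1\subset X_{1,2}$, triples from blocks $1,3,4$ have color $\psi(1,3)$ if $S_1\subset X_{1,3}$, and triples from blocks $2,3,4$ have color $\psi(2,3)$ if $S_2\subset X_{2,3}$. Two things are needed. The colors $\psi(i,j)$ must agree; this is a Ramsey problem for pairs, and it forces $M$ to be exponential in $m$ when $q\ge2$ (see the proof of Lemma~\ref{lem:stepup}). And $X_{1,2}\cap X_{1,3}$ must contain $s$ points, although for $q=2$ these sets may be complementary halves of $X_1$. One can force nested sets $X_{i,j+1}\subset X_{i,j}$ by applying the pigeonhole principle inside $X_{i,j}$, but then $X_1$ shrinks by a factor $q$ at each of $M-1$ steps, $s_0$ is doubly exponential in $m$, and $\log R$ has one exponential too many.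

The way out is that many subsets of density $1/q$ cannot all be nearly disjoint. For example, among three halves of $X_1$ some two meet in at least $s_0/6$ points, since $\frac32s_0$, the sum of their sizes, is at most $s_0$ plus the sum of the sizes of the three pairwise intersections. We need such intersections in all chosen blocks at once, together with agreeing colors.

\subsection{Selecting blocks with large intersections}

We test intersections with one random point in each block, and run the usual proof of Ramsey's theorem for pairs only among indices that pass the test.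

\begin{lemma}\label{lem:select}
Let $m\ge3$ and $M=(2q)^{6qm}$. Let $X_1,\dots,X_M$ be sets of size $s_0$, and for $i<j$ let $X_{i,j}\subset X_i$ have size $s_0/q$ and let $\psi(i,j)\in[q]$. Then there is an $m$-set $I\subset[M]$ such that $\psi$ is constant on the pairs $i<j$ in $I$ and
\[ \Bigl|\bigcap_{j\in I,\,j>i}X_{i,j}\Bigr|\ge(2q)^{-15qm}s_0\qquad\text{for every }i\in I, \]
where the empty intersection, for $i=\max I$, is read as $X_i$.
\end{lemma}

\begin{proof}
Choose $x_i\in X_i$ uniformly and independently for $i\in[M]$. Call a $2m$-set $I'\subset[M]$ \emph{monochromatic} if $\psi$ is constant on its pairs, and \emph{valid} if moreover $x_i\in X_{i,j}$ for all $i<j$ in $I'$.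

\emph{A valid set exists with probability at least $(2q)^{-2qm}$.} Put $J_0=[M]$. Given a nonempty set $J_{a-1}$, let $i_a=\min J_{a-1}$ and $J'=\{j\in J_{a-1}\setminus\{i_a\}: x_{i_a}\in X_{i_a,j}\}$, let $c_a$ be a most frequent value of $\psi(i_a,j)$ over $j\in J'$, and let $J_a=\{j\in J':\psi(i_a,j)=c_a\}$. Step $a$ \emph{succeeds} if $|J_a|\ge|J_{a-1}|/(4q^2)$.

Let $a\le2qm$ and condition on values of $x_{i_1},\dots,x_{i_{a-1}}$ for which steps $1,\dots,a-1$ succeed. These values determine $J_{a-1}$ and $i_a$, we have $|J_{a-1}|\ge(4q^2)^{3qm-(a-1)}\ge2$, and $x_{i_a}$ is still uniform in $X_{i_a}$ because $i_a>i_{a-1}>\dots>i_1$. Put $D=|J_{a-1}|-1\ge|J_{a-1}|/2$. Each $j$ enters $J'$ with probability $1/q$, so $\mathbb{E}|J'|=D/q$. If $\pi$ is the probability that $|J'|\ge D/(2q)$, then $D/q\le\pi D+D/(2q)$ since $|J'|\le D$, so $\pi\ge1/(2q)$. On this event $|J_a|\ge|J'|/q\ge D/(2q^2)\ge|J_{a-1}|/(4q^2)$. Thus steps $1,\dots,2qm$ all succeed with probability at least $(2q)^{-2qm}$. In that case, for $a<b\le 2qm$ we have $i_b\in J_{b-1}\subset J_a$, that is, $x_{i_a}\in X_{i_a,i_b}$ and $\psi(i_a,i_b)=c_a$.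 Some color occurs at least $2m$ times among $c_1,\dots,c_{2qm}$, and $2m$ of the corresponding indices form a valid set.

\emph{From probability to intersections.} There are at most $M^{2m}$ sets $I'$, so some fixed monochromatic $I'$ is valid with probability at least $(2q)^{-2qm}M^{-2m}=\eta^m$, where
\[ \eta=(2q)^{-2q}M^{-2}=(2q)^{-2q-12qm}\ge(2q)^{-15qm}. \]
By independence, this probability equals $\prod_{i\in I'}p_i$ with $p_i=|\bigcap_{j\in I',\,j>i}X_{i,j}|/s_0\le1$. If fewer than $m$ of these $2m$ numbers were at least $\eta$, more than $m$ of them would be smaller than $\eta$ and the product would be smaller than $\eta^m$. So there is an $m$-set $I\subset I'$ with $p_i\ge\eta$ for all $i\in I$. Passing from $I'$ to $I$ only enlarges the intersections.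
\end{proof}

The last step is the reason for working with $2m$ indices. The product of the $p_i$ is only known to be at least $(2q)^{-O(qm^2)}$, and a single factor may be that small, which would force $s_0$ to be exponential in $m^2$. Discarding half of the indices replaces the product by its $m$th root.

\begin{proof}[Proof of Proposition~\ref{prop:blowup}]
Let $M=(2q)^{6qm}$, $s_0=s(2q)^{15qm}$ and $P=(q2^{s_0})^M$. Since $1+\log q\le s_0$,
\begin{align*}
\log(2P)^{s_0(M+1)}&=s_0(M+1)\bigl(1+M(s_0+\log q)\bigr)\le2M^2s_0(s_0+\log q+1)\\
&\le4M^2s_0^2\le s^2(2q)^{2+12qm+30qm}\le\log R .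
\end{align*}
So Lemma~\ref{lem:blocks} applies. Take $I$ from Lemma~\ref{lem:select}, and for $i\in I$ an $s$-set $S_i\subset\bigcap_{j\in I,\,j>i}X_{i,j}$, which exists as $(2q)^{-15qm}s_0=s$. For $i<j<k$ in $I$ and $x\in S_i\subset X_{i,j}$, $z\in S_j\subset X_j$, $y\in S_k\subset X_k$, equation \eqref{eq:blocks} gives $c(xzy)=\psi(i,j)$, which is the same color for all pairs in $I$. The sets $S_i$, $i\in I$, span a monochromatic $K_m^{(3)}(s)$.
\end{proof}

\section{Dependent random choice with a blow-up as test sample}\label{sec:drc}

In this section and the next, $H$, $n$, $d\ge2$ and $m$ are as in Theorem~\ref{thm:upper},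
\[ s=16d,\qquad R=2^{s^2(2q)^{44qm}}, \]
and $V$ is a $q$-colored set of $N\ge R^2$ vertices.

\subsection{Many blow-ups in one color}

A \emph{sample} is a tuple $T=(T_1,\dots,T_m)$ with each $T_j\in V^s$ a sequence of $s$ vertices; $x\in T_j$ means that $x$ is an entry of $T_j$. We allow repeated entries so that the $ms$ entries of a uniformly random sample are independent. For a 3-graph $G$ on $V$, a sample is \emph{complete in $G$} if $xx'x''\in G$ whenever $x,x',x''$ are entries of three different $T_j$.

\begin{lemma}\label{lem:super}
There is a color such that, with $G$ the 3-graph of all triples of that color, a uniformly random sample is complete in $G$ with probability at least $\rho:=\frac1{2q}R^{-ms}$.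
\end{lemma}

\begin{proof}
Since $m\le2^m$ and $s\le2^s$, we have $ms\le R$, so $N\ge(ms)^2$ and the entries of $T$ are distinct with probability at least $1-\binom{ms}{2}/N\ge\frac12$. Conditioned on this, $T$ is a uniformly random injection of the $ms$ positions into $V$. Such an injection can be generated by choosing a uniform $R$-subset $W\subset V$ and then a uniform injection into $W$. For every $W$, Proposition~\ref{prop:blowup} shows that at least one of the at most $R^{ms}$ injections is complete in some color class. So $T$ is complete in some color class with probability at least $\frac12R^{-ms}$, and one of the $q$ colors accounts for a $1/q$ share.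
\end{proof}

Fix this color and $G$; from now on \emph{complete} means complete in $G$. We shall embed $H$ in $G$.

\subsection{The idea for a tight path}\label{sec:path}

Dependent random choice rests on one remark: $s$ independent uniform vertices all fall in a set $\mathcal{C}\subset V$ with probability $(|\mathcal{C}|/N)^s$. So if we use only configurations whose set of possible extensions contains a random sample, configurations with few extensions are rarely used.

Let $H$ be the tight path with vertices $1,\dots,n$ and edges $\{i,i+1,i+2\}$. Here $d=2$ and $m=3$, and the colors $1,2,3,1,2,3,\dots$ along the path form a proper coloring of the skeleton. Suppose two consecutive vertices of colors $1,2$ have been placed at $y_1,y_2$, and we look for an image $y_3$ of the next vertex, with $y_1y_2y_3\in G$. To have many choices, allow the pair $(y_1,y_2)$ only if $y_1y_2x\in G$ for all $x\in T_3$. But the next step starts from $(y_2,y_3)$, so this pair must be allowed too: $y_2y_3x\in G$ for all $x\in T_1$. This shrinks the set of candidates for $y_3$, and it still contains $T_3$ only if $y_2x'x\in G$ for all $x'\in T_3$,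 $x\in T_1$. That is a condition on the single vertex $y_2$, so a similar condition must be imposed on $y_3$: $y_3xx'\in G$ for all $x\in T_1$, $x'\in T_2$. The candidate set still contains $T_3$ provided that $T$ is complete, and here the chain of requirements closes. In short, a placed vertex of color $j$ must behave like an entry of $T_j$ in all triples made of one placed vertex and two sample vertices, and skeleton-adjacent placed vertices must do so in all triples made of two placed vertices and one sample vertex.

The candidate set $\mathcal{C}$ for $y_3$ is defined by $y_1,y_2,T_1,T_2$ alone, and it contains $T_3$ whenever $T$ is complete and $y_1,y_2$ satisfy their conditions. Since $T_3$ is independent of $T_1,T_2$, for fixed $y_1,y_2$ and $\varepsilon>0$ the probability that all this happens with $|\mathcal{C}|\le\varepsilon N$ is at most $\varepsilon^s$. Conditioning on completeness costs a factor $1/\rho$, so the typical candidate set has density at least about $\rho^{1/s}$, which is roughly $R^{-m}$ and does not depend on $N$.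

\subsection{The moment bound}

For an arbitrary sample $T$ and distinct $i,j\in[m]$ define
\begin{align*}
A_j&=\{y\in V:\ yxx'\in G \text{ for all } x\in T_l,\ x'\in T_{l'} \text{ with } l,l',j \text{ distinct}\},\\
\Gamma_{ij}&=\{(y,y')\in V^2:\ yy'x\in G \text{ for all } x\in T_l \text{ with } l\notin\{i,j\}\}.
\end{align*}
Note that $(y,y')\in\Gamma_{ij}$ if and only if $(y',y)\in\Gamma_{ji}$. The situation of a vertex of $H$ at the moment it is embedded is described by its color, the colors of its earlier neighbors and the skeleton edges among them.

\begin{definition}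
A \emph{type} is a quadruple $\sigma=(j,h,\gamma,F)$ with $j\in[m]$, $0\le h\le d$, a map $\gamma:[h]\to[m]\setminus\{j\}$, and a graph $F$ on $[h]$ with $\gamma(a)\ne\gamma(b)$ for every edge $ab$ of $F$. A tuple $Q=(Q_1,\dots,Q_h)\in V^h$ is \emph{$\sigma$-admissible} if $Q_a\in A_{\gamma(a)}$ for all $a\in[h]$ and $(Q_a,Q_b)\in\Gamma_{\gamma(a)\gamma(b)}$ for all $ab\in F$. For any $Q\in V^h$, the \emph{candidate set} is
\[ \mathcal{C}_\sigma(Q)=\{y\in A_j:\ (y,Q_a)\in\Gamma_{j\gamma(a)}\ \text{for all } a\in[h],\ \ yQ_aQ_b\in G\ \text{for all } ab\in F\}, \]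
and $\omega_\sigma(Q)=N/|\mathcal{C}_\sigma(Q)|\in[1,\infty]$ is its inverse density.
\end{definition}

There are at most $d+1$ choices for each of $j$ and $h$, at most $(d+1)^d$ for $\gamma$ and at most $2^{d(d-1)/2}$ for $F$. As $(d+2)\log(d+1)\le(d+2)d\le2d^2$, the number of types is at most
\[ \Lambda:=(d+1)^{d+2}2^{d(d-1)/2}\le2^{3d^2}. \]

\begin{lemma}\label{lem:moment}
If $T$ is complete and $Q$ is $\sigma$-admissible, then $\mathcal{C}_\sigma(Q)$ contains every entry of $T_j$. Moreover, there is a complete sample $T$ such that for every type $\sigma=(j,h,\gamma,F)$,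
\begin{equation}\label{eq:moment}
N^{-h}\sum_{Q\ \sigma\text{-admissible}}\omega_\sigma(Q)^s\ \le\ \mu:=\Lambda/\rho=2q\Lambda R^{ms}.
\end{equation}
\end{lemma}

\begin{proof}
Let $T$ be complete, $Q$ admissible and $x\in T_j$. We check the three conditions for $x\in\mathcal{C}_\sigma(Q)$. First, $x\in A_j$ because $T$ is complete. Second, if $x'\in T_l$ with $l\notin\{j,\gamma(a)\}$, then $l,j,\gamma(a)$ are distinct and $Q_a\in A_{\gamma(a)}$, so $Q_axx'\in G$; hence $(x,Q_a)\in\Gamma_{j\gamma(a)}$. Third, if $ab\in F$, then $(Q_a,Q_b)\in\Gamma_{\gamma(a)\gamma(b)}$ and $j\notin\{\gamma(a),\gamma(b)\}$, so $Q_aQ_bx\in G$.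

Now let $T$ be uniformly random and $Q$ uniform in $V^h$, independently. Let $\xi_\sigma=\omega_\sigma(Q)^s$ if $T$ is complete and $Q$ is $\sigma$-admissible, and $\xi_\sigma=0$ otherwise. The sets $A_j$ and $\Gamma_{j\gamma(a)}$ do not involve $T_j$, so $\mathcal{C}_\sigma(Q)$ is determined by $Q$ and $(T_i)_{i\ne j}$. Condition on these. If $\mathcal{C}_\sigma(Q)=\emptyset$ then $\xi_\sigma=0$ by the first part. Otherwise $\xi_\sigma\ne0$ requires $T_j\in\mathcal{C}_\sigma(Q)^s$, which has conditional probability $\omega_\sigma(Q)^{-s}$. In both cases the conditional expectation of $\xi_\sigma$ is at most $1$, so $\mathbb{E}\xi_\sigma\le1$.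

Let $f(T)$ be the sum over all types of the left side of \eqref{eq:moment}. Then $\mathbb{E}\bigl[\mathbf{1}[T\text{ complete}]f(T)\bigr]=\sum_\sigma\mathbb{E}\xi_\sigma\le\Lambda$. By Lemma~\ref{lem:super}, the conditional expectation of $f(T)$ given completeness is at most $\Lambda/\rho$, so some complete $T$ has $f(T)\le\mu$.
\end{proof}

The condition $\gamma(a)\ne j$ is what makes every entry of $T_j$ a candidate; this is where a proper coloring of the skeleton, and hence a blow-up with $m=\chi(H^{(1)})$ parts, is needed. For $h=0$, inequality \eqref{eq:moment} says that $|A_j|\ge\mu^{-1/s}N$.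

\section{The random greedy embedding}\label{sec:embed}

\subsection{Parameters and the difficulty}

The number $\mu$ depends only on $q,d,m$. Let
\[ \alpha=4+\Bigl\lceil\frac4s\log\mu\Bigr\rceil,\qquad \tau=2^\alpha,\qquad N=\tau^8n, \]
so that $\tau\ge16$ and $\mu\le\tau^{s/4}=\tau^{4d}$. Since $\mu\ge R^{ms}$ we have $\tau\ge R^{4m}$ and $N\ge R^{32m}\ge R^2$. So Section~\ref{sec:drc} applies to any $q$-coloring of an $N$-set $V$; fix $G$ and the complete sample $T$ of Lemma~\ref{lem:moment}. We show that $G$ contains $H$, which gives $r(H;q)\le N$.

A single term of \eqref{eq:moment} gives $\omega_\sigma(Q)^s\le\mu N^d$, so with $s=16d$ and $\tau\le N^{1/8}$,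
\begin{equation}\label{eq:pointwise}
\omega_\sigma(Q)\le\tau^{1/4}N^{1/16}\le N^{1/4}\quad\text{and}\quad|\mathcal{C}_\sigma(Q)|\ge N^{3/4}\qquad\text{for all admissible }Q.
\end{equation}
This does not suffice for a deterministic greedy embedding, because $N^{3/4}=\tau^6n^{3/4}$ is smaller than $n$ when $n$ is large, and a candidate set could be used up. Most admissible tuples do much better: by \eqref{eq:moment}, for every $\theta>0$,
\begin{equation}\label{eq:count}
|\{Q\ \sigma\text{-admissible}:\ \omega_\sigma(Q)>\theta\}|\le N^h\mu\,\theta^{-s}.
\end{equation}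
We therefore choose images at random, so that the tuples that occur are spread out and rarely have small candidate sets. Two problems remain. The few vertices with small candidate sets must be protected from the many others; we give them reserved parts of $V$. And a vertex with a small candidate set has a concentrated image, which weakens the use of \eqref{eq:count} for its later neighbors, of which there may be many; we control this by an induction on tail probabilities at all scales.

The \emph{level} of an admissible $Q$ is the least $k\ge0$ with $\omega_\sigma(Q)\le\tau2^k$. Let $L$ be the least integer with $\tau2^L\ge N^{1/4}$. By \eqref{eq:pointwise} all levels are at most $L$. Since $N^{1/4}\ge\tau^2$ we have $L\ge1$, and $2^L<2N^{1/4}/\tau\le N^{1/4}$.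

\subsection{Reservoirs}

\begin{lemma}\label{lem:res}
There is a partition $V=V_0\sqcup\dots\sqcup V_L$ such that
\[ |\mathcal{C}_\sigma(Q)\cap V_k|\ge2^{-k-2}|\mathcal{C}_\sigma(Q)| \]
for all $k\le L$, all types $\sigma$ and all $\sigma$-admissible $Q$.
\end{lemma}

\begin{proof}
Put each vertex independently into $V_k$ with probability $2^{-k-1}$ for $k<L$ and $2^{-L}$ for $k=L$; these probabilities sum to $1$. For given $k,\sigma,Q$ the left side is binomial with mean at least $2^{-k-1}|\mathcal{C}_\sigma(Q)|\ge\frac12N^{-1/4}N^{3/4}=\frac12\sqrt N$ by \eqref{eq:pointwise}, so by the Chernoff bound the inequality fails with probability at most $e^{-\sqrt N/16}$. There are at most $(L+1)\Lambda N^d$ triples $(k,\sigma,Q)$. Write $N=2^x$; then $x\ge\log R\ge s^2=256d^2\ge1024$, and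
\[ \ln\bigl((L+1)\Lambda N^d\bigr)\le x+3d^2+dx\le3x^2<2^{x/2-4}=\sqrt N/16 . \]
The strict inequality holds because $4+\log(3x^2)\le6+2\sqrt x<x/2$ for $x\ge1024$. By the union bound some partition works.
\end{proof}

\subsection{The process}

Order $V(H)$ so that the set $N^-(w)$ of earlier neighbors of $w$ in $H^{(1)}$ has at most $d$ elements, and let $\gamma:V(H)\to[m]$ be a proper coloring of $H^{(1)}$. Identify $N^-(w)$ with $[h]$, $h=|N^-(w)|$, in increasing order, and let $\sigma_w$ be the type with $j=\gamma(w)$, the restriction of $\gamma$ to $N^-(w)$, and $F_w=H^{(1)}[N^-(w)]$. It is a type because $h\le d$ and $\gamma$ is proper.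

We define $\varphi:V(H)\to V$ vertex by vertex. A vertex $w$ is \emph{reached} if all earlier vertices have been embedded. Then let $Q_w=(\varphi(u))_{u\in N^-(w)}$, which is $\sigma_w$-admissible by (P1) below, let $\omega_w=\omega_{\sigma_w}(Q_w)$, and let $\ell(w)$ be the level of $Q_w$. With $k=\ell(w)$, the process \emph{fails at $w$}, and stops, if more than $4^{-k}n$ vertices $w'$ up to and including $w$ have $\ell(w')=k$. Otherwise $\varphi(w)$ is chosen uniformly among the elements of $\mathcal{C}_{\sigma_w}(Q_w)\cap V_k$ that are not images of earlier vertices.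

\medskip
\noindent(P1) \emph{If $w$ is reached, $Q_w$ is $\sigma_w$-admissible.} For $u\in N^-(w)$ we have $\varphi(u)\in\mathcal{C}_{\sigma_u}(Q_u)\subset A_{\gamma(u)}$. If $uu'\in F_w$ with $u$ before $u'$, then $u\in N^-(u')$, so $\varphi(u')\in\mathcal{C}_{\sigma_{u'}}(Q_{u'})$ gives $(\varphi(u'),\varphi(u))\in\Gamma_{\gamma(u')\gamma(u)}$.

\medskip
\noindent(P2) \emph{If $w$ is reached, the process does not fail at $w$ and $\ell(w)=k$, then there are at least $N/(8\tau4^k)$ choices for $\varphi(w)$.} By the definition of the level, $|\mathcal{C}_{\sigma_w}(Q_w)|\ge N/(\tau2^k)$, so by Lemma~\ref{lem:res} the intersection with $V_k$ has at least $N/(4\tau4^k)$ elements. The used vertices of $V_k$ are images of earlier vertices of level $k$, and there are at most $4^{-k}n\le N/(8\tau4^k)$ of these, since $N=\tau^8n\ge8\tau n$. The quota $4^{-k}n$ is chosen to match the two losses of $2^{-k}$, from the level and from the size of the reservoir.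

\medskip
\noindent(P3) \emph{If the process never fails, $\varphi$ embeds $H$ in $G$.} The map $\varphi$ is injective by construction. If $\{u,u',w\}\in E(H)$ with $w$ last, then $u,u'\in N^-(w)$ and $uu'\in F_w$, so $\varphi(w)\in\mathcal{C}_{\sigma_w}(Q_w)$ gives $\varphi(w)\varphi(u)\varphi(u')\in G$. (Only the skeleton of $H$ enters: every triangle of $H^{(1)}$ is mapped to an edge of $G$.)

\subsection{High levels are rare}

\begin{lemma}\label{lem:tail}
For $w\in V(H)$ and $k\ge1$ let $b_k(w)$ be the probability that $w$ is reached and $\ell(w)\ge k$. Then $b_k(w)\le2^{-14dk}$.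
\end{lemma}

\begin{proof}
We use induction along the order of $V(H)$, for all $k$ simultaneously. Let $N^-(w)=\{u_1,\dots,u_h\}$ in increasing order, where $0\le h\le d$, and fix $k\ge1$. The event in question is that $w$ is reached and $\omega_w>\tau2^{k-1}$. We split it according to whether the images of the $u_i$ could be more concentrated than level $k$ allows.

\emph{Case A: $\ell(u_i)\ge k+1$ for some $i$.} By induction this has probability at most
\[ \sum_{i}b_{k+1}(u_i)\le d\,2^{-14d}\,2^{-14dk}\le\tfrac12\,2^{-14dk}. \]

\emph{Case B: $\ell(u_i)\le k$ for all $i$.} Fix $Q\in V^h$ and $k_1,\dots,k_h\ge 0$, and let $\mathcal{E}_i$ be the event that $u_i$ is embedded, $\ell(u_i)=k_i$ and $\varphi(u_i)=Q_i$. The history of the process before the choice of $\varphi(u_i)$ determines $\mathcal{E}_1,\dots,\mathcal{E}_{i-1}$, the level of $u_i$ and whether $u_i$ is embedded; by (P2), given any history, $\mathcal{E}_i$ has probability at most $8\tau4^{k_i}/N$. Hence $\Pr(\mathcal{E}_1\cap\dots\cap\mathcal{E}_h)\le\prod_i8\tau4^{k_i}/N$. Since $\sum_{l=0}^k8\tau4^l<\frac{32}3\tau4^k\le11\tau4^k$, summing over $(k_1,\dots,k_h)\in\{0,\dots,k\}^h$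 shows that, for each $Q$, the probability that $w$ is reached in Case B with $Q_w=Q$ is at most $(11\tau4^k)^hN^{-h}$. By (P1) and \eqref{eq:count}, at most $N^h\mu(\tau2^{k-1})^{-s}$ tuples $Q$ are relevant. With $s=16d$, $\mu\le\tau^{4d}$, $11\le2^4$ and $\tau\ge2^4$, the probability of Case B is at most
\[ (11\tau4^k)^d\mu\,(\tau2^{k-1})^{-s}\le11^d\,\tau^{d+4d-16d}\,2^{2dk-16d(k-1)}\le2^{4d-44d+16d-14dk}\le\tfrac12\,2^{-14dk}. \]
Adding the two cases completes the induction; for $h=0$ only Case B occurs.
\end{proof}

Case B is where the bound $h\le d$ meets the choice $s=16d$. The distribution of $Q_w$ exceeds the uniform one by a factor up to $(11\tau4^k)^d$, and a moment of order $s$ equal to a large multiple of $d$ is needed to absorb this factor at every level $k$. A second moment, say, would not do, since $(\tau4^k)^d(\tau2^{k-1})^{-2}\ge1$.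

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The process cannot fail at a vertex of level $0$, since the quota is $n$. For $k\ge1$, failure at a vertex of level $k$ implies that more than $4^{-k}n$ vertices are reached with level $k$. The expected number of such vertices is at most $2^{-14dk}n$ by Lemma~\ref{lem:tail}, so by Markov's inequality and $d\ge2$ the probability of failure is at most
\[ \sum_{k\ge1}2^{-14dk}4^k\le\sum_{k\ge1}2^{-26k}<1 . \]
By (P3), $G$ contains $H$, and $r(H;q)\le N=2^{8\alpha}n$. It remains to bound $\alpha$. From $\mu=2q\Lambda R^{ms}$, $\Lambda\le2^{3d^2}$ and $4/s=1/(4d)$,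
\[ \alpha\le5+\frac4s\bigl(\log(2q)+3d^2+ms\log R\bigr)\le5+\log(2q)+d+4m\log R\le8m\log R, \]
because $\log R=256d^2(2q)^{44qm}\ge512d^2q\ge5+\log(2q)+d$. Thus $8\alpha\le2^{14}m\,d^2(2q)^{44qm}$, and $2^{14}m\le2^{14+m}\le2^{6m}\le(2q)^{6qm}$ for $m\ge3$. Hence $8\alpha\le d^2(2q)^{50qm}$.
\end{proof}

\section{Lower bounds}\label{sec:lower}

For part (a) of Theorem~\ref{thm:lower} we first obtain a coloring without large monochromatic cliques by the Erd\H{o}s--Hajnal stepping-up construction, which turns a coloring of pairs on $p$ points into a coloring of triples on $2^p$ points. We then replace each point by a block of $n-1$ points.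

\begin{lemma}\label{lem:stepup}
Let $t\ge4$ and $p=\lfloor2^{(t-1)/2}\rfloor$. There is a $4$-coloring of a set of $2^p$ points with no monochromatic $K_t^{(3)}$.
\end{lemma}

\begin{proof}
Put $k=t-1\ge3$. By the bound of Erd\H{o}s (1947), there is a 2-coloring $g$ of the pairs of $[p]$ in which no $k$-set is monochromatic: in a random coloring the expected number of monochromatic $k$-sets is at most $\frac{p^k}{k!}2^{1-\binom k2}\le2^{1+k/2}/k!<1$.

For distinct $x,y\in\{0,1\}^p$ let $\delta(x,y)$ be the largest coordinate in which they differ, and put $x<y$ if $y$ has a $1$ in coordinate $\delta(x,y)$; this is the order of binary numbers. Let $x<y<z$. Then $\delta(x,y)\ne\delta(y,z)$, since $y$ has a $1$ in the first coordinate and a $0$ in the second. Also $\delta(x,z)=\max(\delta(x,y),\delta(y,z))$, since above this maximum all three points agree, and at it exactly one of the pairs $xy$, $yz$ differs. Color the triple $xyz$ by the pair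
\[ \bigl(g(\{\delta(x,y),\delta(y,z)\}),\ \mathbf{1}[\delta(x,y)<\delta(y,z)]\bigr). \]

Suppose all triples of $x_1<\dots<x_t$ have the same color, and let $\delta_i=\delta(x_i,x_{i+1})$ for $i\le t-1$. The second coordinate, read on the triples $x_ix_{i+1}x_{i+2}$, shows that $(\delta_i)$ is strictly increasing or strictly decreasing. By induction $\delta(x_a,x_b)=\max(\delta_a,\dots,\delta_{b-1})$ for $a<b$. Let $i<j\le t-1$. In the increasing case $\delta(x_{i+1},x_{j+1})=\delta_j$, so the triple $x_ix_{i+1}x_{j+1}$ has first coordinate $g(\{\delta_i,\delta_j\})$. In the decreasing case $\delta(x_i,x_j)=\delta_i$, so the triple $x_ix_jx_{j+1}$ has first coordinate $g(\{\delta_i,\delta_j\})$. In both cases $g$ is constant on the pairs of the $k$-set $\{\delta_1,\dots,\delta_{t-1}\}$, a contradiction.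
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
It suffices to use four colors $1,2,3,4$. Let $p=\lfloor2^{(d-1)/2}\rfloor$, $B=2^p$, and let $f$ be a 4-coloring of $[B]$ with no monochromatic $K_d^{(3)}$, given by Lemma~\ref{lem:stepup} with $t=d\ge4$. Color the triples of $[B]\times[n-1]$, whose \emph{blocks} are the sets $\{i\}\times[n-1]$, as follows. A triple meeting three blocks $i,j,k$ gets the color $f(ijk)$. A triple inside one block gets color $3$. A triple with two points in block $i$ and one in block $j$ gets color $1$ if $i<j$ and color $2$ if $i>j$.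

Every monochromatic $K_{d+1}^{(3)}$ lies inside one block. Indeed, let $Z$ be its vertex set and suppose it does not. No block contains three points of $Z$: they would form a triple of color $3$, while two of them with a point of $Z$ in another block form a triple of color $1$ or $2$. No two blocks $i<j$ contain two points of $Z$ each: two points from $i$ and one from $j$ give color $1$, and two from $j$ and one from $i$ give color $2$. So at most one block contains two points, $Z$ meets at least $d$ blocks, and one point from each of $d$ blocks gives a monochromatic $K_d^{(3)}$ in $f$, a contradiction.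

We now choose $H$ so that its cliques are tied together and must share a block. Let $V(H)=U\sqcup\{v_1,\dots,v_{n-d}\}$ with $|U|=d$, and let the edges be all triples contained in some $U\cup\{v_i\}$. The skeleton is a clique on $U$ joined to the independent set $\{v_i\}$. It contains $K_{d+1}$, and in the order that lists $U$ first every vertex has at most $d$ earlier neighbors; so every subgraph has a vertex of degree at most $d$ (its last vertex), the degeneracy is $d$ and the chromatic number is $d+1$. In a monochromatic copy of $H$ each clique $U\cup\{v_i\}$ lies in one block, namely the block containing $U$. So all $n$ vertices lie in a block of size $n-1$, which is impossible. Hence $r(H;q)>2^p(n-1)$.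
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
The skeleton of $H=K_3^{(3)}(s)$ is the complete tripartite graph $K_{s,s,s}$. It is $2s$-regular, so its degeneracy is $d=2s$, and its chromatic number is $3$. Let $N=\lfloor2^{s^2/3-1}\rfloor$. If $N<3s$, then $r(H;q)\ge3s>N$. Otherwise color the triples of $[N]$ independently and uniformly with two colors. Each of the at most $N^{3s}$ injections $V(H)\to[N]$ maps the $s^3$ edges to a single color with probability $2^{1-s^3}$, so the expected number of monochromatic copies is at most $2^{s^3-3s}\,2^{1-s^3}=2^{1-3s}<1$, and some coloring has none. In both cases $r(H;q)>N>2^{s^2/3-1}-1=2^{d^2/12-1}-1$.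
\end{proof}

\begin{thebibliography}{9}
\bibitem{FSSTZ} Jacob Fox, Maya Sankar, Michael Simkin, Jonathan Tidor, Yunkun Zhou, \emph{Ramsey and Tur\'an numbers of sparse hypergraphs}, arXiv:2401.00359 (2024).
\end{thebibliography}
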